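\title{Irreducible submodules of the primitive cohomology of $2$-central groups}

\begin{abstract}
Let $Q$ be a finite $2$-group whose involutions are all central, let $C$ be its maximal elementary abelian subgroup, and let $\operatorname{Out}_0(Q,C)$ be the group of outer automorphisms that are the identity on $C$. It is known that every irreducible $\mathbb F_2[\operatorname{Out}_0(Q,C)]$-module is a composition factor of the algebra $P_CH^*(Q)$ of $C$-primitive classes in the mod $2$ cohomology of $Q$. We prove the conjecture, posed in a paper of Kuhn, that every irreducible module is isomorphic to a submodule of $P_CH^*(Q)$. The reason is group-theoretic: $\operatorname{Out}_0(Q,C)$ acts on the primitives through a quotient that has a normal $2$-complement, the kernel being a $2$-group. We also bound from below the multiplicities of these submodules in $H^*(Q)$, and we determine the groups of odd order that embed in $\operatorname{Out}_0(Q,C)$ for some $Q$.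
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Q$ be a finite $2$-group and $H^*(Q)=H^*(Q;\mathbb F_2)$. Automorphisms of $Q$ act on $H^*(Q)$ and inner automorphisms act trivially, so each $H^n(Q)$ is a finite-dimensional module for any group of outer automorphisms. An irreducible module can occur in it as a composition factor, as a submodule, or as a quotient, and in characteristic $2$ these three notions differ in general. This paper is about a situation in which they turn out to agree.

\subsection*{Primitive classes}
Call $Q$ \emph{$2$-central} if every element of order $2$ in $Q$ is central. Abelian $2$-groups and the quaternion group $Q_8$ are examples. In a $2$-central group the set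
\[
C=\{x\in Q: x^2=1\}
\]
is a central elementary abelian subgroup that contains every elementary abelian subgroup of $Q$. Throughout the paper, $Q$ is a finite $2$-central $2$-group and $C$ is this subgroup.

Since $C$ is central, multiplication $\mu\colon C\times Q\to Q$ is a homomorphism. With the K\"unneth isomorphism it induces a ring homomorphism
\[
\Delta=\mu^*\colon H^*(Q)\to H^*(C)\otimes H^*(Q),
\]
and the graded subalgebra of \emph{primitives} is
\[
P_CH^*(Q)=\{x\in H^*(Q):\Delta(x)=1\otimes x\}.
\]
The class $1\otimes x$ is the pullback of $x$ along the projection $\pi\colon C\times Q\to Q$. So $x$ is primitive when $\mu^*x=\pi^*x$, that is, when $x$ does not notice translation by $C$. Two observations make this concrete. First, composing $\mu$ with $c\mapsto(c,1)$ gives the inclusion of $C$, so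
\begin{equation}\label{eq:leading}
\Delta(x)=\operatorname{res}_C(x)\otimes1+(\text{terms of positive degree in the factor } H^*(Q)).
\end{equation}
Hence primitives of positive degree restrict to zero on $C$. Second, $\mu$ and $\pi$ become equal after composition with $Q\to Q/C$, so every class inflated from $Q/C$ is primitive. In degree one there are no others: for $x\in H^1(Q)=\operatorname{Hom}(Q,\mathbb F_2)$ we have $\Delta(x)=x|_C\otimes1+1\otimes x$, so $P_CH^1(Q)\cong H^1(Q/C)$.

The automorphisms that match this picture are those that are invisible on $C$. Put
\[
\operatorname{Aut}_0(Q,C)=\{\alpha\in\operatorname{Aut}(Q):\alpha|_C=1_C\},\qquad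
\operatorname{Out}_0(Q,C)=\operatorname{Aut}_0(Q,C)/\operatorname{Inn}(Q);
\]
inner automorphisms fix $C$ pointwise because $C$ is central. For $\alpha\in\operatorname{Aut}_0(Q,C)$ we have $\alpha\circ\mu=\mu\circ(1\times\alpha)$, hence $\Delta\alpha^*=(1\otimes\alpha^*)\Delta$, and $\alpha^*$ preserves the primitives. So $P_CH^*(Q)$ is a graded $\mathbb F_2[\operatorname{Out}_0(Q,C)]$-module, finite-dimensional in each degree.

If $Q=C$, then $\operatorname{Out}_0(Q,C)=1$, and $P_CH^*(Q)=\mathbb F_2$ by \eqref{eq:leading}. If $Q=Q_8$, then $C=\{\pm1\}$ is fixed by every automorphism. The map $\operatorname{Aut}(Q_8)\to GL(Q_8/C)\cong S_3$ is onto, because of the automorphisms $i\mapsto j\mapsto k\mapsto i$ and $i\leftrightarrow j$, and its kernel consists of the four inner automorphisms $i\mapsto\pm i$, $j\mapsto\pm j$. So $\operatorname{Out}_0(Q_8,C)\cong S_3$. As $\mathbb F_2S_3\cong\mathbb F_2[\mathbb Z/2]\times M_2(\mathbb F_2)$, there are two irreducible modules, of dimensions $1$ and $2$, and they are $P_CH^0(Q_8)$ and $P_CH^1(Q_8)\cong H^1(Q_8/C)$.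

\subsection*{The problem}
In both examples the primitives contain every irreducible module. In general the following is known. We use it without proof, and only for the existence statement in Theorem~\ref{thm:sub}(b).

\begin{theorem}[known]\label{thm:known}
Every irreducible $\mathbb F_2[\operatorname{Out}_0(Q,C)]$-module is a composition factor of $P_CH^*(Q)$.
\end{theorem}

A composition factor of $P_CH^*(Q)$ is generated by the image of one element, which lies in a finite sum of graded pieces; by the Jordan--H\"older theorem it is then a composition factor of a single $P_CH^n(Q)$. The problem, whose source is Kuhn's paper \cite{Kuhn}, asks for more.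

\medskip
\noindent\textbf{Conjecture C.} \emph{For every irreducible $\mathbb F_2[\operatorname{Out}_0(Q,C)]$-module $S$ there is a degree $n$ such that $S$ is isomorphic to a submodule of $P_CH^n(Q)$.}
\medskip

The conjecture is not a formal consequence of Theorem~\ref{thm:known}. The alternating group $A_4$ has a module over $\mathbb F_2$ with a composition factor that is not isomorphic to a submodule (Example~\ref{ex:A4}), and $A_4$ does embed in $\operatorname{Out}_0(Q,C)$ for $Q=Q_8\times\mathbb Z/4$ (Example~\ref{ex:Q8Z4}). One might therefore expect either a counterexample or a proof that constructs primitive classes in large degrees. Neither is the case: a composition factor is already a submodule in the degree in which it occurs.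

\subsection*{Results}

\begin{theorem}\label{thm:sub}
Let $G$ be a subgroup of $\operatorname{Out}_0(Q,C)$, let $k$ be a field of characteristic $2$, and let $S$ be an irreducible $kG$-module.
\begin{enumerate}
\item[(a)] For each $n\ge0$ the following are equivalent: $S$ is a composition factor of $k\otimes P_CH^n(Q)$; $S$ is isomorphic to a submodule of it; $S$ is isomorphic to a quotient of it.
\item[(b)] There is an $n\ge 0$ for which these conditions hold.
\end{enumerate}
In particular, taking $G=\operatorname{Out}_0(Q,C)$ and $k=\mathbb F_2$, Conjecture~C is true.
\end{theorem}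

The theorem rests on a structural property of $\operatorname{Aut}_0(Q,C)$. A \emph{normal $2$-complement} of a finite group is a normal subgroup of odd order whose index is a power of $2$. Let
\[
B=\ker\bigl(\operatorname{Aut}_0(Q,C)\to\operatorname{Aut}(Q/C)\bigr),\qquad A=\operatorname{Aut}_0(Q,C)/B\le\operatorname{Aut}(Q/C),
\]
let $\bar B$ be the image of $B$ in $\operatorname{Out}_0(Q,C)$, and let $\bar A=\operatorname{Out}_0(Q,C)/\bar B$, which is the quotient of $A$ by the image of $\operatorname{Inn}(Q)$.

\begin{theorem}\label{thm:complement}
The group $B$ is an elementary abelian $2$-group, and the groups $A$ and $\bar A$ have normal $2$-complements. The group $\operatorname{Out}_0(Q,C)$ itself need not have one: it has none for $Q=Q_8\times\mathbb Z/4$.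
\end{theorem}

Two further results describe how often the submodules recur in $H^*(Q)$, and what the odd part of $\operatorname{Out}_0(Q,C)$ can be.

\begin{theorem}\label{thm:mult}
Let $r=\operatorname{rank}C\ge1$ and $d=|Q:C|$. There are $\operatorname{Out}_0(Q,C)$-invariant classes $\zeta_1,\dots,\zeta_r\in H^d(Q)$ such that, for every nonzero submodule $S$ of $P_CH^n(Q)$, multiplication embeds $\mathbb F_2[\zeta_1,\dots,\zeta_r]\otimes S$ (polynomial ring, trivial action on the $\zeta_i$) in $H^*(Q)$ as an $\mathbb F_2[\operatorname{Out}_0(Q,C)]$-submodule. Consequently
\[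
\dim_{\mathbb F_2}\operatorname{Hom}_{\operatorname{Out}_0(Q,C)}\bigl(S,H^{n+jd}(Q)\bigr)\ge\binom{j+r-1}{r-1}\qquad(j\ge0).
\]
\end{theorem}

\begin{theorem}\label{thm:odd}
A finite group $H$ of odd order embeds in $\operatorname{Out}_0(Q,C)$ for some $2$-central $2$-group $Q$ if and only if $H$ is abelian and, for every prime $p$ dividing $|H|$, the order of $2$ in $(\mathbb Z/p)^\times$ is even. In particular, the normal $2$-complement of $A$ is always abelian.
\end{theorem}

For instance, $p=3$ and $p=5$ are allowed, and $p=7$ is not, since $2^3\equiv1\pmod 7$.

Section~\ref{sec:reduction} deduces Theorem~\ref{thm:sub} from Theorem~\ref{thm:complement}; this is short. Sections~\ref{sec:M}--\ref{sec:complement} prove that $A$ has a normal $2$-complement. They exploit a single tension: squares and commutators that land in $C$ are invariant under $\operatorname{Aut}_0(Q,C)$, while the only elements whose square is trivial are those of $C$. Sections~\ref{sec:mult} and~\ref{sec:odd} prove Theorems~\ref{thm:mult} and~\ref{thm:odd}.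

\subsection*{Conventions}
We abbreviate $\operatorname{Aut}_0=\operatorname{Aut}_0(Q,C)$, $\operatorname{Out}_0=\operatorname{Out}_0(Q,C)$ and $P^n=P_CH^n(Q)$. Automorphisms act on groups on the right, $x\mapsto x^\alpha$, so that $\alpha\mapsto\alpha^*$ is a left action on cohomology.

\section{Reduction to group theory}\label{sec:reduction}

We use three standard facts repeatedly.

\emph{Fixed points.} A finite $2$-group acting linearly on a nonzero vector space over a field of characteristic $2$ fixes a nonzero vector. Indeed, the $\mathbb F_2$-span of the orbit of a nonzero vector is a finite set of even size, all orbits in it have $2$-power size, and $0$ is fixed. Consequently a normal $2$-subgroup $R$ of a finite group $G$ acts trivially on every irreducible module $S$ in characteristic $2$, since $S^R$ is a nonzero submodule.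

\emph{Maschke's theorem.} Modules for a group of odd order over a field of characteristic $2$ are semisimple.

\emph{Inheritance.} If $N$ is a normal $2$-complement of $G$, then $N\cap H$ is a normal $2$-complement of a subgroup $H$, and the image of $N$ is a normal $2$-complement of a quotient of $G$.

For groups of odd order, composition factors, irreducible submodules and irreducible quotients agree by Maschke's theorem. For $2$-groups they agree because the only irreducible module is trivial and fixed points exist. The next lemma combines the two cases.

\begin{lemma}\label{lem:rep}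
Let $G$ be a finite group with a normal $2$-complement $N$, let $k$ be a field of characteristic $2$, let $X$ be a finite-dimensional $kG$-module, and let $S$ be a composition factor of $X$. Then $S$ is isomorphic to a submodule of $X$ and to a quotient of $X$.
\end{lemma}

\begin{proof}
The restriction $X|_N$ is semisimple and $S|_N$ is a subquotient of it, so $S|_N$ is isomorphic to a direct summand of $X|_N$. Hence $\operatorname{Hom}_{kN}(S,X)\ne0$ and $\operatorname{Hom}_{kN}(X,S)\ne0$. The group $G$ acts on these spaces by $f\mapsto gfg^{-1}$, because $N$ is normal, and $N$ acts trivially. So the $2$-group $G/N$ acts, and it has nonzero fixed vectors. These are nonzero $kG$-maps $S\to X$ and $X\to S$. Since $S$ is irreducible, the first is injective and the second is surjective.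
\end{proof}

\begin{example}\label{ex:A4}
The lemma fails for $A_4=E\rtimes\langle\sigma\rangle$, where $E$ is the Klein four-group and $\sigma$ is a $3$-cycle. This group has no normal $2$-complement, since its subgroups of order $3$ are not normal. Let $X=\mathbb F_2^4$ be the permutation module. As $E$ permutes the basis transitively, $X^E$ is spanned by the sum of the basis vectors. Every irreducible submodule of $X$ lies in $X^E$ and is therefore trivial. But $\sigma$ acts nontrivially on $X$, hence, by Maschke's theorem for $\langle\sigma\rangle$, nontrivially on some composition factor. That factor is not isomorphic to a submodule.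
\end{example}

To apply Lemma~\ref{lem:rep} we are free to divide $\operatorname{Out}_0$ by any normal $2$-subgroup that acts trivially on the primitives. The definition of a primitive class provides one.

\begin{lemma}\label{lem:B}
For $\varphi\in\operatorname{Hom}(Q/C,C)$, viewed as a homomorphism $Q\to C$ that is trivial on $C$, put $x^{\alpha_\varphi}=\varphi(x)x$. Then $\varphi\mapsto\alpha_\varphi$ is an isomorphism $\operatorname{Hom}(Q/C,C)\cong B$, so $B$ is an elementary abelian $2$-group. Moreover $B$ acts trivially on $P_CH^*(Q)$.
\end{lemma}

\begin{proof}
The map $\alpha_\varphi$ is an endomorphism of $Q$ because $C$ is central; it is the identity on $C$ and on $Q/C$. Since $\psi$ is trivial on $C$, we have $(\varphi(x)x)^{\alpha_\psi}=\varphi(x)\psi(x)x$, so $\alpha_\varphi\alpha_\psi=\alpha_{\varphi\psi}$. In particular $\alpha_\varphi^2=1$, and $\varphi\mapsto\alpha_\varphi$ is an injective homomorphism to $B$. Conversely, let $\alpha\in B$ and put $\varphi(x)=x^\alpha x^{-1}\in C$. Then $\varphi(xy)=x^\alpha\varphi(y)x^{-1}=\varphi(x)\varphi(y)$ and $\varphi|_C=1$, so $\alpha=\alpha_\varphi$.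

The automorphism $\alpha_\varphi$ is the composite of homomorphisms
\[
Q\xrightarrow{\ (\varphi,1)\ }C\times Q\xrightarrow{\ \mu\ }Q ,
\]
while $\pi\circ(\varphi,1)$ is the identity of $Q$. For primitive $x$ we have $\mu^*x=\pi^*x$, so $\alpha_\varphi^*x=(\varphi,1)^*\pi^*x=x$.
\end{proof}

The last statement is special to the primitives. For $Q=\langle a\rangle\times\langle c\rangle\cong\mathbb Z/4\times\mathbb Z/2$ the automorphism $a\mapsto ac$, $c\mapsto c$ lies in $B$, and it moves the class $y\in H^1(Q)$ with $y(a)=0$, $y(c)=1$.

The next example shows that dividing by $B$ cannot be avoided; it proves the last sentence of Theorem~\ref{thm:complement}.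

\begin{example}\label{ex:Q8Z4}
Let $Q=Q_8\times\langle a\rangle$ with $a$ of order $4$. The elements of order at most $2$ form the central subgroup $C=\{\pm1\}\times\langle a^2\rangle$, so $Q$ is $2$-central. A homomorphism $\varphi\colon Q_8\to\langle a^2\rangle$ is trivial on $-1=[i,j]$; extended trivially to $a$, it gives the automorphism $\alpha_\varphi\colon xa^j\mapsto x\varphi(x)a^j$ in $B$. There are three nontrivial $\varphi$, with kernels $\langle i\rangle$, $\langle j\rangle$, $\langle k\rangle$, and the $\alpha_\varphi$ form a group $E\cong(\mathbb Z/2)^2$. Let $\sigma\in\operatorname{Aut}_0$ be given by $i\mapsto j\mapsto k\mapsto i$ and $a\mapsto a$. Conjugating $\alpha_\varphi$ by $\sigma$ replaces $\varphi$ by its composite with $\sigma^{-1}$, so $\sigma$ permutes the three involutions of $E$ cyclically and $E\langle\sigma\rangle\cong A_4$. The intersection of $E\langle\sigma\rangle$ with the $2$-group $\operatorname{Inn}(Q)$ lies in $E$, the unique Sylow $2$-subgroup. An inner automorphism multiplies each element by $\pm1$, whereas $\alpha_\varphi$ multiplies by elements of $\langle a^2\rangle$, so the intersection is trivial. Thus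 $A_4$ embeds in $\operatorname{Out}_0$, and by inheritance $\operatorname{Out}_0$ has no normal $2$-complement.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:sub}, assuming Theorem~\ref{thm:complement}]
(a) The normal $2$-subgroup $G\cap\bar B$ of $G$ acts trivially on the irreducible module $S$, and on $k\otimes P^n$ by Lemma~\ref{lem:B}. So both are modules for $G/(G\cap\bar B)$, with the same submodules as before. This group is isomorphic to a subgroup of $\bar A$, so it has a normal $2$-complement. By Lemma~\ref{lem:rep}, if $S$ is a composition factor of $k\otimes P^n$, then it is isomorphic to a submodule and to a quotient. Conversely, an irreducible submodule or quotient is a composition factor.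

(b) Put $\Gamma=\operatorname{Out}_0$. The module $S$ is a quotient of $kG$, and $kG$ is a $kG$-submodule of $k\Gamma=k\otimes\mathbb F_2\Gamma$, so $S$ is a composition factor of $k\Gamma|_G$. A composition series of the $\mathbb F_2\Gamma$-module $\mathbb F_2\Gamma$ filters $k\Gamma$ with quotients $k\otimes S'$, where $S'$ is irreducible over $\mathbb F_2\Gamma$. So $S$ is a composition factor of $(k\otimes S')|_G$ for one such $S'$. By Theorem~\ref{thm:known}, $S'$ is a subquotient of $P^n$ for some $n$. Then $k\otimes S'$ is a subquotient of $k\otimes P^n$, and $S$ is a composition factor of $k\otimes P^n$ as a $kG$-module.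
\end{proof}

It remains to find the normal $2$-complement of $A$. No cohomology is involved in this.

\section{Squares and commutators with values in $C$}\label{sec:M}

\subsection*{Commutators and coprime action}
We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$. Expanding both sides gives $[xy,z]=[x,z]^y[y,z]$ and $[x,yz]=[x,z][x,y]^z$, and in particular
\begin{equation}\label{eq:commsq}
[x^2,y]=[x,y]^x[x,y].
\end{equation}
Also $(xy)^2=x^2y^xy=x^2y[y,x]y$, so
\begin{equation}\label{eq:sq}
(xy)^2=x^2y^2[y,x]\qquad\text{if $[y,x]$ is central.}
\end{equation}
For an automorphism $g$ of a group $X$ put $[x,g]=x^{-1}x^g$, let $[X,g]$ be the subgroup generated by these elements, and let $C_X(g)$ be the subgroup of fixed points. The subgroup $[X,g]$ is $g$-invariant and normal in $X$.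

\begin{lemma}\label{lem:coprime}
Let $g$ be an automorphism of odd order of a finite $2$-group $X$.
\begin{enumerate}
\item[(a)] $X=C_X(g)[X,g]$, and $[L,g]=L$ for $L=[X,g]$.
\item[(b)] If $g$ acts trivially on a $g$-invariant normal subgroup $Y$ and on $X/Y$, then $g$ acts trivially on $X$.
\item[(c)] If $f$ is a homomorphism from $X$ to any group and $f(x^g)=f(x)$ for all $x$, then $f$ is trivial on $[X,g]$.
\end{enumerate}
\end{lemma}

Parts (a) and (b) are the standard facts on coprime action, see \cite[Ch.~5.3]{Gorenstein}. Part (c) holds because $f(x^{-1}x^g)=1$. We call a homomorphism as in (c) \emph{$g$-invariant}. Nearly every step below consists in finding one.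

The Frattini subgroup $\Phi(X)$ of a finite $2$-group $X$ is the smallest normal subgroup with elementary abelian quotient. It is characteristic, it contains all squares and commutators, and it lies in the kernel of every homomorphism from $X$ to an elementary abelian group.

\subsection*{The subgroups $M$ and $F$}
An expression in elements of $Q$ that takes its value in $C$ is unchanged when an element of $\operatorname{Aut}_0$ is applied to all its arguments. So we single out the elements whose squares and commutators lie in $C$:
\[
M=\{m\in Q: m^2\in C,\ [m,y]\in C\text{ for all }y\in Q\}.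
\]
This is the preimage of the group of central elements of order at most $2$ in $Q/C$. Thus $V=M/C$ is an $\mathbb F_2$-vector space, written additively, and every subgroup between $C$ and $M$ is normal in $Q$. Put also $F=\Phi(Q)C$. Both $M$ and $F$ are normal subgroups invariant under $\operatorname{Aut}_0$.

\begin{lemma}\label{lem:qb}
\begin{enumerate}
\item[(a)] The pairing $M\times Q\to C$, $(m,y)\mapsto[m,y]$, is a homomorphism in each variable, depends only on $mC$ and $yF$, and satisfies $[m^\alpha,y^\alpha]=[m,y]$ for $\alpha\in\operatorname{Aut}_0$. In particular $M$ and $F$ commute.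
\item[(b)] The maps $q\colon V\to C$, $q(mC)=m^2$, and $b\colon V\times V\to C$, $b(mC,nC)=[m,n]$, are well defined and $\operatorname{Aut}_0$-invariant, $b$ is biadditive and symmetric, and $q(u+v)=q(u)q(v)b(u,v)$. Moreover $q(v)=1$ only for $v=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The values are central, so the conjugations in the formulas for $[xy,z]$ and $[x,yz]$ disappear. Elements of $C$ are central, and a homomorphism $Q\to C$ is trivial on $\Phi(Q)$. Finally $[m^\alpha,y^\alpha]=[m,y]^\alpha=[m,y]$.

(b) We have $(mc)^2=m^2$ for $c\in C$, and $(m^\alpha)^2=(m^2)^\alpha=m^2$. Symmetry holds because $[n,m]=[m,n]^{-1}=[m,n]$ in $C$, and the formula for $q(u+v)$ is \eqref{eq:sq}. If $m^2=1$, then $m\in C$.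
\end{proof}

So $q$ is a quadratic map with values in the vector space $C$, with polarization $b$, and $2$-centrality says that $q$ is \emph{anisotropic}: it has no nontrivial zero. Where $b$ vanishes, $q$ is an injective invariant homomorphism, which leaves no room for a nontrivial action.

\begin{lemma}\label{lem:abelian}
Let $Y$ be an abelian subgroup with $C\le Y\le M$, and let $\alpha\in\operatorname{Aut}_0$ leave $Y$ invariant. Then $\alpha$ acts trivially on $Y/C$. If $\alpha$ has odd order, it acts trivially on $Y$.
\end{lemma}

\begin{proof}
For $y\in Y$ we have $(y^{-1}y^\alpha)^2=y^{-2}(y^2)^\alpha=1$, as $Y$ is abelian and $y^2\in C$. So $y^{-1}y^\alpha\in C$. The second claim follows from Lemma~\ref{lem:coprime}(b).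
\end{proof}

\subsection*{The smallest case}
A group of order less than $12$ has odd order, $2$-power order, or order $6$ or $10$, and in each case a normal $2$-complement. So $A_4$ is a smallest obstruction, and $3$ is the least dimension in which it acts faithfully over $\mathbb F_2$, since $|GL_2(\mathbb F_2)|=6$. The following case therefore shows the argument in its simplest form.

\begin{example}\label{ex:small}
Suppose that $Q/C$ is elementary abelian of rank $3$. Then $M=Q$, and $A\le GL(V)$ preserves $q$ and $b$. We show that $A$ contains no subgroup $E\rtimes\langle g\rangle\cong A_4$.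

Suppose it does, and let $U=V^E$, a $g$-invariant subspace with $0\ne U\ne V$. The group $E$ acts trivially on $V/U$. This is automatic if $\dim V/U=1$; if $\dim V/U=2$, the kernel of $E\to GL(V/U)\cong S_3$ is nontrivial and normalized by $g$, so it is $E$. Hence $\tau_e(v)=v^e-v$ defines an injective homomorphism $e\mapsto\tau_e$ from $E$ to the group $\operatorname{Hom}(V/U,U)$ of order $4$, which is therefore bijective. It satisfies $\tau_{e^g}(v^g)=\tau_e(v)^g$, and $g$ moves the involutions of $E$. So $g$ acts nontrivially on whichever of $U$ and $V/U$ has dimension $2$.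

\emph{Case $\dim U=2$.} Fix $v\notin U$. Every $t\in U$ has the form $\tau_e(v)$, and for $s\in U$
\[
b(v,s)=b(v^e,s^e)=b(v+t,s)=b(v,s)\,b(t,s).
\]
So $b$ is trivial on $U$ and $q|_U$ is additive. The nonzero elements of $U$ are $s$, $s^g$ and $s^{g^2}=s+s^g$, and $q$ takes the same value $c$ on them. Additivity gives $c=c^2=1$, contradicting anisotropy.

\emph{Case $U=\{0,t\}$.} By Maschke's theorem $V=U\oplus W$ with $W=\{0,w,w^g,w+w^g\}$ invariant under $g$. The additive map $b(t,-)$ is constant on the nonzero elements of $W$ because $t^g=t$, so it is trivial on $W$ by the same computation. Choose $e$ with $\tau_e(w)=t$. Then $q(w)=q(w^e)=q(w+t)=q(w)q(t)$, so $q(t)=1$, again contradicting anisotropy.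
\end{example}

In both cases the conclusion is that the displacement $t$ has trivial square. In $Q/C$ this forces $t=0$; in $Q$ it only forces $t\in C$, and this is the room that Example~\ref{ex:Q8Z4} uses. The general proof must deal with three further points. The group $Q$ may be larger than $M$; Section~\ref{sec:oddaut} shows that the relevant automorphisms displace elements only within $M$. The group $E$ may not act trivially on $V/V^E$; Section~\ref{sec:complement} climbs one layer at a time. And $A_4$ must be replaced by a configuration present in every group without a normal $2$-complement; Frobenius' theorem supplies it.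

\section{Automorphisms of odd order}\label{sec:oddaut}

Let $g\in\operatorname{Aut}_0$ have odd order. We want to show that $g$ is trivial on $F$ and on $Q/M$. Outside $M$, squares and commutators need not lie in $C$, so their invariance is not given in advance. We therefore work with a layer $N_0\le N$ in which squares and commutators of elements of $N$ lie in a subgroup $N_0$ on which $g$ is already known to be trivial. The subgroup $N_0$ plays the part of $C$, except that it need not be central or elementary abelian. The first step of the next proof recovers as much centrality as is needed.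

\begin{lemma}\label{lem:layer}
Let $g\in\operatorname{Aut}_0$ have odd order. Let $N_0\le N$ be $g$-invariant normal subgroups of $Q$ such that $[x,y]\in N_0$ and $x^2\in N_0$ for all $x\in N$, $y\in Q$, and such that $g$ acts trivially on $N_0$. Then $[N,g]\le M$.
\end{lemma}

\begin{proof}
Let $L=[N,g]\le N$, so that $L=[L,g]$ by Lemma~\ref{lem:coprime}(a).

\emph{Step 1: $C_Q(g)$ centralizes $L$; in particular $N_0$ does.} Let $y\in C_Q(g)$ and $x\in N$. The commutator $[x,y]\in N_0$ is fixed by $g$, so $[x,y]=[x^g,y]$, that is, $x^{-1}x^y=(x^g)^{-1}(x^g)^y$. Multiplying by $x^g$ on the left and by $(x^y)^{-1}$ on the right gives $x^gx^{-1}=(x^gx^{-1})^y$. The elements $x^gx^{-1}=[x^{-1},g]^{-1}$ generate $L$.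

\emph{Step 2: $x^2\in C$ for $x\in L$.} Let $x,y\in L$. Both $x^2$ and $[x,y]$ lie in $N_0$ and so commute with $x$ and $y$. By \eqref{eq:commsq}, $1=[x^2,y]=[x,y]^2$, whence $[x,y]\in C$. By \eqref{eq:sq}, $x\mapsto x^2C$ is then a homomorphism $L\to Q/C$. It is $g$-invariant because $(x^g)^2=(x^2)^g=x^2$. By Lemma~\ref{lem:coprime}(c) it is trivial on $[L,g]=L$.

\emph{Step 3: $[x,y]\in C$ for $x\in L$, $y\in Q$.} The element $m=[x,y]\in N_0$ commutes with $x$ by Step~1, and $x^2$ is central by Step~2. By \eqref{eq:commsq}, $1=[x^2,y]=m^xm=m^2$, so $m\in C$.

Steps 2 and 3 say that $L\le M$.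
\end{proof}

\begin{proposition}\label{prop:odd}
If $g\in\operatorname{Aut}_0$ has odd order, then $g$ acts trivially on $F$ and on $Q/M$.
\end{proposition}

\begin{proof}
Since $M$ and $F$ commute, $M\cap F$ is abelian. It contains $C$, so $g$ acts trivially on $M\cap F$ by Lemma~\ref{lem:abelian}. This is the reason for treating $F$ first: inside $F$, the conclusion of Lemma~\ref{lem:layer} lands in a subgroup where $g$ is trivial.

Suppose that $g$ is nontrivial on $F$. Among the $g$-invariant normal subgroups of $Q$ contained in $F$ on which $g$ is nontrivial, choose a minimal one, $N$. Let $N_0=[N,Q]\Phi(N)$, where $[N,Q]$ is generated by the commutators $[x,y]$ with $x\in N$, $y\in Q$. It is $g$-invariant and normal in $Q$. It is proper in $N$: the $2$-group $Q$ acts by conjugation on $\operatorname{Hom}(N,\mathbb F_2)\ne0$ and fixes some $f\ne0$, and the kernel of $f$ contains $\Phi(N)$ and all $[x,y]=x^{-1}x^y$. By minimality $g$ is trivial on $N_0$. Lemma~\ref{lem:layer} gives $L=[N,g]\le M\cap F$, where $g$ is trivial. So $L=[L,g]=1$, and $g$ is trivial on $N$, a contradiction.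

Now that $g$ is trivial on $F$, Lemma~\ref{lem:layer} applies with $N=Q$ and $N_0=F$, and gives $[Q,g]\le M$.
\end{proof}

\section{The normal $2$-complement}\label{sec:complement}

We use the case $p=2$ of the following criterion.

\begin{theorem}[Frobenius; {\cite[Thm.~7.4.5]{Gorenstein}}]\label{thm:frob}
Let $G$ be a finite group and $p$ a prime. If $N_G(E)/C_G(E)$ is a $p$-group for every nontrivial $p$-subgroup $E$ of $G$, then $G$ has a normal $p$-complement.
\end{theorem}

So we must show that an element $g$ of odd order that normalizes a $2$-subgroup $\hat E$ centralizes it modulo $B$, that is, $[\hat E,g]\le B$, where $g$ acts on $\hat E$ by conjugation, $e^g=g^{-1}eg$. The group $E=[\hat E,g]$ satisfies $E=[E,g]$, as the four-group does in $A_4$. This gives two advantages: every $g$-invariant homomorphism on $E$ is trivial, and $E$ is generated by products of elements of odd order, so that Proposition~\ref{prop:odd} applies to $E$. The next lemma is Example~\ref{ex:small} in general form. It improves ``$E$ displaces elements within $U$'' to ``$E$ displaces elements within $C$''.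

\begin{lemma}\label{lem:step}
Let $E\le\operatorname{Aut}_0$ be a $2$-subgroup and let $g\in\operatorname{Aut}_0$ be an element of odd order that normalizes $E$, with $E=[E,g]$. Let $X$ and $U$ be $g$-invariant subgroups of $Q$ with $C\le U\le M$. Assume that for all $e\in E$:
\begin{enumerate}
\item[(i)] $s^{-1}s^e\in C$ for $s\in U$;
\item[(ii)] $x^{-1}x^e\in U$ for $x\in X$;
\item[(iii)] $(x^2)^e=x^2$ for $x\in X$.
\end{enumerate}
Then $x^{-1}x^e\in C$ for all $x\in X$ and $e\in E$.
\end{lemma}

\begin{proof}
For $x\in X$ and $e\in E$ write $x^e=xt$ with $t\in U$, and put $\tau_e(x)=tC\in U/C\le V$. We must show that $\tau_e(x)=0$. The displacement $\tau$ has three properties.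
\begin{itemize}
\item \emph{$\tau_e$ is a homomorphism $X\to V$.} If $x^e=xt$ and $y^e=yu$, then $(xy)^e=xy\,t^yu$, and $t^y=t[t,y]\in tC$ as $t\in M$.
\item \emph{$e\mapsto\tau_e(x)$ is a homomorphism $E\to V$.} If $x^e=xt$ and $x^{e'}=xt'$, then $x^{ee'}=xt't^{e'}$, and $t^{e'}\in tC$ by (i).
\item \emph{$\tau_{e^g}(x^g)=\tau_e(x)^g$.} Indeed $(x^g)^{g^{-1}eg}=(xt)^g=x^gt^g$.
\end{itemize}

\emph{Step 1: $g$ fixes every $\tau_e(x)$.} Let $T\le U/C$ be the span of all $\tau_e(x)$, and let $Y$ be its preimage in $U$. By the third property, $T$ and $Y$ are $g$-invariant. Let $x^e=xt$ and $s\in U$, and write $s^e=sc$ with $c\in C$, using (i). The commutator $[x,s]$ lies in $C$ because $s\in M$, so it is fixed by $e$, and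
\[
[x,s]=[x^e,s^e]=[xt,sc]=[xt,s]=[x,s]^t[t,s]=[x,s]\,[t,s].
\]
Hence $[t,s]=1$ for all $s\in U$. The group $Y$ is generated by $C$ and such elements $t$, so it is central in $U$ and abelian. By Lemma~\ref{lem:abelian}, $g$ acts trivially on $T=Y/C$.

\emph{Step 2: $\tau_e(x)=0$ for $x\in C_X(g)$.} Here $\tau_{e^g}(x)=\tau_{e^g}(x^g)=\tau_e(x)^g=\tau_e(x)$ by Step~1. So $e\mapsto\tau_e(x)$ is a $g$-invariant homomorphism on $E$, and it is trivial on $[E,g]=E$ by Lemma~\ref{lem:coprime}(c).

\emph{Step 3: $\tau_e(x)=0$ for $x\in[X,g]$.} Let $x^e=xt$. By Step~1, $t^g\in tC$, so Lemma~\ref{lem:qb}(a) gives $[t,y^g]=[t^g,y^g]=[t,y]$ for $y\in X$. Thus $y\mapsto[t,y]$ is a $g$-invariant homomorphism $X\to C$. It is trivial on $[X,g]$, so $t$ commutes with $x$. By (iii), $x^2=(x^e)^2=(xt)^2=x^2t^2$. Hence $t^2=1$ and $t\in C$.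

Since $X=C_X(g)[X,g]$ and $\tau_e$ is a homomorphism, $\tau_e=0$.
\end{proof}

Steps 1 and 3 are the two cases of Example~\ref{ex:small}. We apply the lemma twice, first inside $M$ and then to $Q$.

\begin{proposition}\label{prop:E}
Let $E\le\operatorname{Aut}_0$ be a $2$-subgroup and let $g\in\operatorname{Aut}_0$ be an element of odd order that normalizes $E$, with $E=[E,g]$. Then $E\le B$.
\end{proposition}

\begin{proof}
\emph{$E$ acts trivially on $V$.} Let $V_1=V^E$ and let $V_2\ge V_1$ be defined by $V_2/V_1=(V/V_1)^E$. Both are $g$-invariant because $g$ normalizes $E$. Let $U\le X$ be the preimages of $V_1\le V_2$ in $M$. Conditions (i) and (ii) of Lemma~\ref{lem:step} hold by the definitions of $V_1$ and $V_2$, and (iii) holds because squares of elements of $M$ lie in $C$. The lemma shows that $E$ acts trivially on $V_2$, so $V_2=V_1$. Thus the $2$-group $E$ has no nonzero fixed vector in $V/V_1$, and so $V=V_1$.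

\emph{$E$ acts trivially on $Q/C$.} The generators $e^{-1}e^g=(e^{-1}g^{-1}e)\,g$ of $E$ are products of two elements of odd order of $\operatorname{Aut}_0$. By Proposition~\ref{prop:odd}, $E$ acts trivially on $F$ and on $Q/M$. Apply Lemma~\ref{lem:step} with $U=M$ and $X=Q$: condition (i) was just proved, (ii) is the trivial action on $Q/M$, and (iii) holds because $x^2\in\Phi(Q)\le F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
The statement on $B$ is in Lemma~\ref{lem:B}, and the statement on $Q_8\times\mathbb Z/4$ is Example~\ref{ex:Q8Z4}. We verify the hypothesis of Theorem~\ref{thm:frob} for $A$ and $p=2$.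

Let $\bar E\le A$ be a $2$-subgroup and let $\bar g\in N_A(\bar E)$ have odd order. The preimage $\hat E$ of $\bar E$ in $\operatorname{Aut}_0$ is a $2$-group, as $B$ is one. Let $h$ be any lift of $\bar g$, of order $2^am$ with $m$ odd, and choose $n$ with $n\equiv0\pmod{2^a}$ and $n\equiv1\pmod m$. Then $g=h^n$ has odd order, and it maps to $\bar g^{\,n}=\bar g$ because the order of $\bar g$ divides $m$. The element $g$ normalizes $\hat E$. Put $E=[\hat E,g]$; then $E=[E,g]$ by Lemma~\ref{lem:coprime}(a), and $E\le B$ by Proposition~\ref{prop:E}. Passing to $A$, we find that $\bar g$ centralizes $\bar E$.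

An element of odd order in $N_A(\bar E)/C_A(\bar E)$ lifts, by the argument just given, to an element of odd order in $N_A(\bar E)$, so it is trivial. Hence $N_A(\bar E)/C_A(\bar E)$ is a $2$-group. By Theorem~\ref{thm:frob}, $A$ has a normal $2$-complement, and so does its quotient $\bar A$.
\end{proof}

With Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:sub} and of Conjecture~C.

\begin{remark}\label{rem:hyp}
The hypothesis that $Q$ is $2$-central enters through the implication $t^2=1\Rightarrow t\in C$, in Lemma~\ref{lem:abelian}, in Steps 2 and 3 of Lemma~\ref{lem:layer} and in Step~3 of Lemma~\ref{lem:step}. The hypothesis that automorphisms fix $C$ pointwise enters through the invariance of squares and commutators. Neither can be dropped. Note first that $GL_3(\mathbb F_2)$ has no normal $2$-complement, since $A_4$ acts faithfully on the vectors of coordinate sum zero in $\mathbb F_2^4$.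

For the $2$-central group $Q=(\mathbb Z/4)^3$ the image of the full group $\operatorname{Aut}(Q)=GL_3(\mathbb Z/4)$ in $\operatorname{Aut}(Q/C)$ is $GL_3(\mathbb F_2)$, whereas $A=1$ by Lemma~\ref{lem:abelian}.

Next let $W=\mathbb F_2^3$ with dual $W^*$, and let $R=W\times W^*\times\mathbb F_2$ with product $(w,f,c)(w',f',c')=(w+w',f+f',c+c'+f(w'))$. The center is $Z=\{(0,0,c)\}$, and the elements $(w,0,0)$, $w\neq0$, are noncentral involutions. The group $GL(W)$ acts by $(w,f,c)\mapsto(\gamma w,f\gamma^{-1},c)$, trivially on $Z$ and faithfully on $R/Z$.
\end{remark}

\section{Multiplicities in the cohomology ring}\label{sec:mult}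

Primitives of positive degree vanish on $C$. To produce many copies of $S\le P^n$ in $H^*(Q)$ we multiply by classes of the opposite kind: invariant classes whose restrictions to $C$ are algebraically independent. Characteristic classes of representations induced from $C$ have both properties.

Recall that $H^*(C)=\mathbb F_2[x_1,\dots,x_r]$ is the polynomial ring on a basis $x_1,\dots,x_r$ of $H^1(C)=\operatorname{Hom}(C,\mathbb F_2)$. A real representation $\rho$ of a finite group $G$ has Stiefel--Whitney classes $w_i(\rho)\in H^i(G)$. They depend only on the isomorphism class of $\rho$ and are natural for homomorphisms of groups. The total class $w=1+w_1+w_2+\cdots$ satisfies $w(\rho\oplus\rho')=w(\rho)w(\rho')$, and for the one-dimensional representation $\lambda=(-1)^x$ attached to $x\in\operatorname{Hom}(G,\mathbb F_2)$ one has $w(\lambda)=1+x$.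

\begin{proof}[Proof of Theorem~\ref{thm:mult}]
Let $\lambda_i=(-1)^{x_i}$, let $\rho_i=\operatorname{Ind}_C^Q\lambda_i$, a real representation of dimension $d$, and put $\zeta_i=w_d(\rho_i)\in H^d(Q)$. Since $C$ is central, the character of $\rho_i$ equals $d\lambda_i$ on $C$ and vanishes outside $C$. Real representations are determined by their characters, and we draw two conclusions. First, $\rho_i|_C\cong d\lambda_i$ has total class $(1+x_i)^d$, so $\operatorname{res}_C\zeta_i=x_i^d$. Second, an element $\alpha\in\operatorname{Aut}_0$ fixes $C$ pointwise and permutes $Q\setminus C$, so $\alpha^*\rho_i\cong\rho_i$ and $\alpha^*\zeta_i=\zeta_i$.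

Consider the multiplication map from $\mathbb F_2[\zeta_1,\dots,\zeta_r]\otimes P^n$ to $H^*(Q)$, the first factor being the polynomial ring on $r$ symbols of degree $d$. It is equivariant because the $\zeta_i$ are invariant. To see that it is injective, let $y=\sum_a\zeta^au_a$ be a finite sum over distinct exponent vectors $a=(a_1,\dots,a_r)$, with $u_a\in P^n$. As $\Delta$ is a ring homomorphism and $u_a$ is primitive, $\Delta(y)=\sum_a\Delta(\zeta^a)(1\otimes u_a)$. By \eqref{eq:leading}, the component of $\Delta(y)$ in $H^*(C)\otimes H^n(Q)$ is $\sum_ax^{da}\otimes u_a$. The monomials $x^{da}$ are linearly independent, so $y=0$ forces $u_a=0$ for all $a$. Restricting to $S\le P^n$ gives the first claim.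

There are $\binom{j+r-1}{r-1}$ monomials $\zeta^a$ with $a_1+\dots+a_r=j$, and the maps $S\to H^{n+jd}(Q)$, $u\mapsto\zeta^au$, are equivariant and linearly independent because $S\neq0$.
\end{proof}

\section{Subgroups of odd order}\label{sec:odd}

By Proposition~\ref{prop:odd}, a group of odd order in $\operatorname{Aut}_0$ is visible on $V=M/C$, where it preserves the anisotropic quadratic map $q$. On an irreducible constituent $W$ of $V$, two constraints meet. Anisotropy needs many quadratic forms relative to $\dim W$, and invariance allows only few relative to the endomorphism field of $W$. Together they force $W$ to be a line over that field.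

We use four textbook facts. \emph{Schur--Zassenhaus:} a normal subgroup whose order is prime to its index has a complement. \emph{Wedderburn:} a finite division ring is a field. \emph{Chevalley--Warning:} polynomials over $\mathbb F_2$ in $n$ variables without constant term, the sum of whose degrees is less than $n$, have a common zero other than $0$ in $\mathbb F_2^n$. \emph{Degrees:} if $K$ is an algebraically closed field whose characteristic does not divide $|H|$, then the dimension of an irreducible $KH$-module divides $|H|$.

\begin{lemma}\label{lem:W}
Let $H\le\operatorname{Aut}_0$ have odd order, and let $W\le V$ be an irreducible $\mathbb F_2H$-submodule on which $H$ acts nontrivially. Then $H$ acts on $W$ through a cyclic group whose order divides $2^m+1$ for some $m\ge1$.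
\end{lemma}

\begin{proof}
Let $k=\operatorname{End}_{\mathbb F_2H}(W)$, a finite field by Schur's lemma and Wedderburn's theorem. Then $W$ is a $k$-vector space on which $H$ acts $k$-linearly.

\emph{The forms.} For a homomorphism $\lambda\colon C\to\mathbb F_2$ put $q_\lambda=\lambda\circ q|_W$ and $b_\lambda=\lambda\circ b|_{W\times W}$. By Lemma~\ref{lem:qb}(b), $q_\lambda$ is an $H$-invariant function with $q_\lambda(u+v)=q_\lambda(u)+q_\lambda(v)+b_\lambda(u,v)$, and $b_\lambda$ is an invariant symmetric bilinear form. The $q_\lambda$ form an $\mathbb F_2$-vector space $\mathcal Q$, and they have no common zero $w\ne0$, because $q(w)\ne1$. The linear map $q_\lambda\mapsto b_\lambda$ is injective on $\mathcal Q$. For if $b_\lambda=0$, then $q_\lambda\colon W\to\mathbb F_2$ is additive and invariant, so its kernel is a submodule of codimension at most $1$; the kernel is not $0$, since a one-dimensional module over $\mathbb F_2$ is trivial, so it is $W$. As $\mathcal Q\ne0$, some $b_0=b_\lambda$ is nonzero, and it is nondegenerate because its radical is a proper submodule.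

\emph{Few forms.} Every bilinear form on $W$ is $(x,y)\mapsto b_0(ax,y)$ for a unique $\mathbb F_2$-linear map $a$, and by uniqueness the form is invariant exactly when $a$ commutes with $H$, that is, when $a\in k$. For $a\in k$ define the adjoint $a^*$ by $b_0(ax,y)=b_0(x,a^*y)$. It commutes with $H$, and $a\mapsto a^*$ is additive and reverses products, so it is an automorphism of the field $k$; moreover $a^{**}=a$ because $b_0$ is symmetric. From $b_0(ay,x)=b_0(y,a^*x)=b_0(a^*x,y)$ we see that $b_0(ax,y)$ is symmetric if and only if $a$ lies in the fixed field $k_0$ of $*$. So $\mathcal Q$ embeds linearly in $k_0$, and $\dim\mathcal Q\le m:=[k_0:\mathbb F_2]$.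

\emph{Small dimension.} In a basis $e_1,\dots,e_n$ of $W$ over $\mathbb F_2$ we have $q_\lambda(\sum x_ie_i)=\sum_ix_i^2q_\lambda(e_i)+\sum_{i<j}x_ix_jb_\lambda(e_i,e_j)$. A basis of $\mathcal Q$ thus consists of at most $m$ homogeneous quadratic polynomials without a nontrivial common zero. By Chevalley--Warning, $n\le2m$.

\emph{The case $*=1$ does not occur.} Here $k=k_0$, so $\dim_kW\le2$. If $\dim_kW=1$, each $h\in H$ acts as a scalar $\chi(h)\in k^\times$, and $b_0(x,y)=b_0(\chi(h)x,\chi(h)y)=b_0(\chi(h)^2x,y)$ gives $\chi(h)^2=1$. In characteristic $2$ this means $\chi(h)=1$, contrary to the nontriviality of $W$. If $\dim_kW=2$, let $K$ be an algebraic closure of $k$. We have $\operatorname{End}_{kH}(W)=k$, so the semisimple $KH$-module $K\otimes_kW$ has endomorphism ring $K$ and is irreducible. Its dimension $2$ would divide the odd number $|H|$.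

\emph{The case $*\ne1$.} Here $[k:\mathbb F_2]=2m\ge n$, so $\dim_kW=1$ and $h\in H$ acts as a scalar $\chi(h)\in k^\times$. The only automorphism of order $2$ of $k$ is $a^*=a^{2^m}$. Invariance gives $b_0(x,y)=b_0(\chi(h)^*\chi(h)x,y)$, so $\chi(h)^{2^m+1}=1$. The image of $\chi$ is a subgroup of the cyclic group $k^\times$ of exponent dividing $2^m+1$.
\end{proof}

The lemma suggests how to build examples: take $V=\mathbb F_{2^{2m}}$, let $q$ be the norm to $C=\mathbb F_{2^m}$, which is anisotropic, and let the elements of norm one act by multiplication.

\begin{lemma}\label{lem:unitary}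
For each $m\ge1$ there is a $2$-central $2$-group $Q$ such that $\operatorname{Out}_0(Q,C)$ contains a cyclic group of order $2^m+1$.
\end{lemma}

\begin{proof}
Let $k=\mathbb F_{2^{2m}}$, $\bar x=x^{2^m}$ and $k_0=\mathbb F_{2^m}$, the fixed field of $x\mapsto\bar x$. On $k\times k$ the product $(x,z)(x',z')=(x+x',\,z+z'+\bar xx')$ is associative because $\bar xx'$ is biadditive, and $(0,0)$ is the identity. Let
\[
Q=\{(x,z)\in k\times k: z+\bar z=x\bar x\}.
\]
It is closed under the product, since $x\bar x+x'\bar x'+\bar xx'+x\bar x'=(x+x')\overline{(x+x')}$, and the inverse of $(x,z)\in Q$ is $(x,\bar z)\in Q$. The map $z\mapsto z+\bar z$ from $k$ to $k_0$ has kernel $k_0$ and so is onto; as $x\bar x\in k_0$, each $x$ occurs with $2^m$ values of $z$, and $|Q|=2^{3m}$. From $(x,z)^2=(0,x\bar x)$ we see that the elements of order at most $2$ are the $(0,z)$ with $z\in k_0$, and these are central. So $Q$ is $2$-central with $C=\{(0,z):z\in k_0\}$.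

The elements $u\in k^\times$ with $u\bar u=u^{2^m+1}=1$ form a cyclic group of order $2^m+1$, because $2^m+1$ divides $|k^\times|=2^{2m}-1$. For such $u$ we have $\overline{ux}\,ux'=\bar xx'$, so $(x,z)\mapsto(ux,z)$ is an automorphism of $Q$ fixing $C$ pointwise. This action is faithful, and its image has odd order, so it meets the $2$-group $\operatorname{Inn}(Q)$ trivially.
\end{proof}

For $m=1$ the group $Q$ has order $8$, exponent $4$ and a single involution, so it is $Q_8$ with its automorphism of order $3$.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
\emph{Necessity.} Let $H\le\operatorname{Out}_0$ have odd order. In the preimage of $H$ in $\operatorname{Aut}_0$ the normal $2$-subgroup $\operatorname{Inn}(Q)$ has a complement by Schur--Zassenhaus; it is isomorphic to $H$, and we call it $H$ again. The action of $H$ on $V$ is faithful: if $h\in H$ is trivial on $M/C$, then it is trivial on $M$ by Lemma~\ref{lem:coprime}(b), trivial on $Q/M$ by Proposition~\ref{prop:odd}, and so trivial on $Q$ by Lemma~\ref{lem:coprime}(b) again. By Maschke's theorem $V$ is a direct sum of irreducible submodules, and $H$ embeds in the product of its images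 on the nontrivial summands. By Lemma~\ref{lem:W} these images are cyclic of orders dividing numbers $2^m+1$. So $H$ is abelian, and a prime $p$ dividing $|H|$ divides some $2^m+1$. Then $2^m\equiv-1\not\equiv1\pmod p$, so the order of $2$ modulo $p$ divides $2m$ but not $m$, and is even.

\emph{The normal $2$-complement of $A$.} Since $B$ is a $2$-group, Schur--Zassenhaus lifts the normal $2$-complement of $A$ isomorphically to a subgroup of odd order of $\operatorname{Aut}_0$. This subgroup meets $\operatorname{Inn}(Q)$ trivially, so it embeds in $\operatorname{Out}_0$ and is abelian by the previous paragraph.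

\emph{Sufficiency.} Let $Q_1,\dots,Q_s$ be $2$-central with subgroups $C_1,\dots,C_s$. An element of $\prod Q_i$ has order at most $2$ exactly when it lies in $\prod C_i$, so $\prod Q_i$ is $2$-central. A product of automorphisms of the factors is inner exactly when each of them is inner, so $\prod\operatorname{Out}_0(Q_i,C_i)$ embeds in $\operatorname{Out}_0(\prod Q_i,\prod C_i)$. It therefore suffices to treat $H=\mathbb Z/p^a$, where $p$ is an odd prime modulo which $2$ has even order. The order of $2$ modulo $p^a$ is a multiple of its order modulo $p$, so it is even, say $2m$. Then $2^m$ has order $2$ in the cyclic group $(\mathbb Z/p^a)^\times$, whose only element of order $2$ is $-1$. So $p^a$ divides $2^m+1$, and Lemma~\ref{lem:unitary} gives the required embedding.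
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gorenstein}
Gorenstein, \emph{Finite Groups}.

\bibitem{Kuhn}
Nicholas J. Kuhn, \emph{The nilpotent filtration and the action of automorphisms on the cohomology of finite $p$-groups}, arXiv:math/0605442 (2006).

\end{thebibliography}
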